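\title{Gaussian matrices with a variance profile as operators from $\ell_p$ to $\ell_q$}

\begin{abstract}
Let $A=(a_{ij})$ be a real matrix and $G_A=(a_{ij}g_{ij})$, where the $g_{ij}$ are independent standard Gaussian variables. For finite $A$ and for $1<p,q<\infty$ or $1\le q<p\le\infty$ we determine $\mathbb E\|G_A\|_{\ell_p\to\ell_q}$ up to constants depending only on $p$ and $q$: it is comparable to the sum of two operator norms of the matrix $(a_{ij}^2)$ and, when $p\le q$, a logarithmic term. This yields, for all $1\le p,q\le\infty$, the characterization of almost sure boundedness of infinite matrices $G_A$ asked for by Adamczak, Prochno, Strzelecka and Strzelecki; the cases $\{p,q\}\cap\{1,\infty\}\neq\emptyset$ are known. The proof compares the bilinear Gaussian process behind $\|G_A\|$ with a process that uses fresh Gaussian variables on every dyadic scale, and so reduces the problem to three estimates for nonnegative matrices. For $p=q=2$ we use a theorem of Lata{\l}a, van Handel and Youssef.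
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $(g_{ij})_{i,j\in\mathbb N}$ be independent standard Gaussian random variables. To a real matrix $A=(a_{ij})$, finite or infinite, we attach the random matrix $G_A=(a_{ij}g_{ij})$. Its entries are independent centered Gaussian variables, and $A$ prescribes their standard deviations. We ask for which $A$ the matrix $G_A$ acts boundedly from $\ell_p$ to $\ell_q$, and how large its norm is.

\subsection{Infinite matrices}

For $s>0$ (we allow $s<1$) let $\ell_s=\ell_s(\mathbb N)$ be the usual sequence space with the (quasi-)norm $\|x\|_s=(\sum_j|x_j|^s)^{1/s}$, let $\|\cdot\|_\infty$ be the supremum norm, and let $B_s$ be the unit ball of $\ell_s$. For $1\le r\le\infty$ the conjugate exponent $r^*$ is given by $1/r+1/r^*=1$. A matrix $B$ \emph{defines a bounded operator from $\ell_s$ to $\ell_r$} if for every $x\in\ell_s$ the product $Bx$ is well defined and belongs to $\ell_r$, and the linear map $x\mapsto Bx$ is bounded; $\|B\|_{s\to r}$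 is its norm. We write $A\circ A=(a_{ij}^2)$ for the entrywise square and $B^T$ for the transpose. For $q\le2$ and for $p\ge2$, respectively, put
\[
b_j=\|(a_{ij})_i\|_{2q/(2-q)},\qquad d_i=\|(a_{ij})_j\|_{2p/(p-2)},
\]
with the conventions $\infty/2=\infty$, $2q/(2-q)=\infty$ for $q=2$, $2p/(p-2)=\infty$ for $p=2$, and $2p/(p-2)=2$ for $p=\infty$. For a sequence $(b_j)$ of nonnegative numbers tending to $0$, $(b_j^\downarrow)$ is its nonincreasing rearrangement.

The problem, which comes from Adamczak, Prochno, Strzelecka and Strzelecki \cite{APSS}, is to prove or disprove the following equivalence. We prove it.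

\begin{theorem}\label{thm:infinite}
Let $A=(a_{ij})_{i,j\in\mathbb N}$ be a real matrix and $1\le p,q\le\infty$. The matrix $G_A$ defines a bounded operator from $\ell_p$ to $\ell_q$ almost surely if and only if
\begin{enumerate}
\item[(a)] $A\circ A$ defines a bounded operator from $\ell_{p/2}$ to $\ell_{q/2}$,
\item[(b)] $(A\circ A)^T$ defines a bounded operator from $\ell_{q^*/2}$ to $\ell_{p^*/2}$, and
\item[(c1)] if $p\le2\le q$: $\ \mathbb E\sup_{i,j}|a_{ij}g_{ij}|<\infty$;
\item[(c2)] if $p\le q\le2$: $\ b_j\to0$ and $\sup_j\sqrt{\ln(j+1)}\,b_j^\downarrow<\infty$;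
\item[(c3)] if $2\le p\le q$: $\ d_i\to0$ and $\sup_i\sqrt{\ln(i+1)}\,d_i^\downarrow<\infty$;
\item[(c4)] if $q<p$: no further condition.
\end{enumerate}
\end{theorem}

When $p=2$ or $q=2$, several of (c1)--(c3) may apply. Lemma~\ref{lem:overlap} shows that they are then equivalent under (a) and (b), so one may require all of them or any one of them. The equivalence in Theorem~\ref{thm:infinite} is known when $p\in\{1,\infty\}$ or $q\in\{1,\infty\}$; we take these cases as known and give the proof for $1<p,q<\infty$.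

\subsection{Finite matrices}

Theorem~\ref{thm:infinite} follows from a two-sided estimate in finite dimension. Substituting $z_j=x_j^2$ in the definition of the operator norm of a nonnegative matrix gives the two forms of
\begin{align*}
D_1&=\|A\circ A\|_{p/2\to q/2}^{1/2}=\sup_{x\in B_p}\Big\|\Big(\Big(\sum_ja_{ij}^2x_j^2\Big)^{1/2}\Big)_i\Big\|_q,\\
D_2&=\|(A\circ A)^T\|_{q^*/2\to p^*/2}^{1/2}=\sup_{y\in B_{q^*}}\Big\|\Big(\Big(\sum_ia_{ij}^2y_i^2\Big)^{1/2}\Big)_j\Big\|_{p^*}.
\end{align*}
Put
\[
L=\begin{cases}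
0&\text{if }q<p,\\
\mathbb E\sup_{i,j}|a_{ij}g_{ij}|&\text{if }p\le2\le q,\\
\sup_j\sqrt{\ln(j+1)}\,b_j^\downarrow&\text{if }p\le q<2,\\
\sup_i\sqrt{\ln(i+1)}\,d_i^\downarrow&\text{if }2<p\le q.
\end{cases}
\]
For infinite $A$ the right-hand suprema define $D_1,D_2\in[0,\infty]$, and $L=\infty$ in the last two cases if $b_j\not\to0$, respectively $d_i\not\to0$.

\begin{theorem}\label{thm:finite}
Let $1<p,q<\infty$, or $1\le q<p\le\infty$. There are constants $c_{p,q},C_{p,q}>0$ such that for every finite real matrix $A$,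
\[
c_{p,q}(D_1+D_2+L)\le\mathbb E\|G_A\|_{p\to q}\le C_{p,q}(D_1+D_2+L).
\]
\end{theorem}

\subsection{What the three quantities measure}

For a fixed vector $x$ the coordinates of $G_Ax$ are independent centered Gaussian variables with variances $\sum_ja_{ij}^2x_j^2$. So $D_1$ is the typical size of $\|G_Ax\|_q$ for the worst deterministic $x\in B_p$, and $D_2$ is the same quantity for the transpose $G_A^T\colon\ell_{q^*}\to\ell_{p^*}$, which has the same norm as $G_A$. The first guess is $\mathbb E\|G_A\|\asymp D_1+D_2$: choosing $x$ after seeing the matrix should gain only a constant factor. Diagonal matrices show when this guess survives.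

\begin{example}[diagonal matrices]\label{ex:diag}
Let $A$ be diagonal with entries $a_1,\dots,a_n$. If $q<p$ and $1/t=1/q-1/p$, H\"older's inequality gives $\|G_A\|_{p\to q}=\|(a_jg_{jj})\|_t$ and $D_1=\|a\|_t$. Here $1\le t<\infty$, so $\mathbb E\|G_A\|\le(\mathbb E|g_{11}|^t)^{1/t}D_1$: the norm averages over all entries, and no further term is needed. If $p\le q$, then $\|G_A\|_{p\to q}=\max_j|a_jg_{jj}|$ and $D_1=D_2=\max_j|a_j|$. For the identity matrix $D_1=D_2=1$, while $\mathbb E\|G_A\|$ is the mean of the maximum of $n$ Gaussian variables, of order $\sqrt{\ln(n+1)}$ by \eqref{eq:max} below. The term $L$ accounts for this: for $p\le q$ a vector $x$ can sit on one atypically large column.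
\end{example}

After Example~\ref{ex:diag} one might hope that the largest entry, as in (c1), is always the missing term. For $q<2$ it is not.

\begin{example}[disjoint columns]\label{ex:blocks}
Let $p\le q<2$, and let $A$ have $n$ columns, each with $m$ entries equal to $1$, with disjoint supports $I_1,\dots,I_n$. Since $\sum_i(\sum_ja_{ij}^2x_j^2)^{q/2}=m\sum_j|x_j|^q$ and $p\le q$, we have $D_1=m^{1/q}$. Next, $b_j=m^{1/q-1/2}$. H\"older's inequality gives $(\sum_{i\in I_j}y_i^2)^{1/2}\le m^{1/q-1/2}\|(y_i)_{i\in I_j}\|_{q^*}$, and $p^*\ge q^*$ then gives $D_2\le m^{1/q-1/2}$. For $n=\lceil e^{m^2}\rceil$ we get $\mathbb E\max|a_{ij}g_{ij}|\le C\sqrt{\ln(nm+1)}\le Cm$ from \eqref{eq:max}, but $L=b_1\sqrt{\ln(n+1)}\ge m^{1/q+1/2}$, which is of larger order than $m$ and $m^{1/q}$. The reason is that $b_j$ is the largest standard deviation of $\langle y,G_Ae_j\rangle$ over $y\in B_{q^*}$ (see \eqref{eq:bj}): it is the scale on which the norm of a whole column fluctuates, and for $q<2$ it can be much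 larger than any entry.
\end{example}

\subsection{Outline of the proof}

The lower bounds and the passage to infinite matrices are elementary (Section~\ref{sec:lower}). For the upper bound, Section~\ref{sec:comparison} compares $\|G_A\|$ with two random functionals $\mathcal S(M;s,r)$ of the nonnegative matrices $M=T:=A\circ A$ and $M=T^T$; after this step no signs and no cancellations remain. The functional $\mathcal S(M;s,r)$ is a randomly weighted version of $\|M\|_{s\to r}^r$, and we bound it in three regimes: $r<s$ by an averaging argument (Proposition~\ref{prop:A}), $s\le\min(r,1)$ by a reduction to single columns of $M$ (Proposition~\ref{prop:B}), and $1<s\le r$ by encoding the extremal vector with a small random sample (Proposition~\ref{prop:C}). They are used as follows.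
\begin{center}
\begin{tabular}{c|c|c}
& $\mathcal S(T;p/2,q/2)$ & $\mathcal S(T^T;q^*/2,p^*/2)$\\ \hline
$q<p$ & Proposition~\ref{prop:A} & Proposition~\ref{prop:A}\\
$p\le2\le q$, $(p,q)\ne(2,2)$ & Proposition~\ref{prop:B} & Proposition~\ref{prop:B}\\
$p\le q<2$ & Proposition~\ref{prop:B} & Proposition~\ref{prop:C}
\end{tabular}
\end{center}
The case $2<p\le q$ follows by transposition, and $p=q=2$ follows from \cite{LvHY}. Section~\ref{sec:upper} assembles the proof, and Section~\ref{sec:cons} gives three consequences.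

The letters $c,C,C'$ denote positive constants that depend only on the exponents in play ($p,q$, or $r,s$, or the parameters named in a lemma) and may change from line to line; numbered constants are fixed. $B_s^+$ is the set of nonnegative vectors in $B_s$, and $e_i$ are the standard basis vectors.

\section{Gaussian tools}\label{sec:tools}

Let $\gamma,\gamma_1,\gamma_2,\dots$ be independent standard Gaussian variables.

\begin{lemma}\label{lem:tails}
There are universal constants $c_0,c_1,C>0$ such that for all $v\ge0$ and $k\ge1$,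
\begin{gather}
c_0e^{-v^2}\le\mathbb P(|\gamma|>v)\le e^{-v^2/2},\label{eq:tail}\\
c_1\sqrt{\ln(k+1)}\le\mathbb E\max_{i\le k}|\gamma_i|\le C\sqrt{\ln(k+1)}.\label{eq:max}
\end{gather}
\end{lemma}

\begin{proof}
We have $\mathbb P(|\gamma|>v)=\sqrt{2/\pi}\int_0^\infty e^{-(v+t)^2/2}dt$. The bound $(v+t)^2\ge v^2+t^2$ gives the upper estimate in \eqref{eq:tail}. Restricting to $t\le1$ and using $(v+1)^2/2\le v^2+1$ gives the lower one with $c_0=\sqrt{2/\pi}/e$. For $v=\sqrt{\frac12\ln(k+1)}$,
\[
\mathbb P\big(\max_{i\le k}|\gamma_i|\le v\big)\le\big(1-c_0(k+1)^{-1/2}\big)^k\le e^{-c_0k/\sqrt{k+1}}\le e^{-c_0/\sqrt2},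
\]
so the mean is at least $(1-e^{-c_0/\sqrt2})v$. For $v=\sqrt{2\ln(k+1)}$ the mean is at most $v+k\int_v^\infty e^{-t^2/2}dt\le v+\sqrt{\pi/2}$.
\end{proof}

We use two textbook theorems.

\emph{Gaussian concentration.} Let $\Gamma_n=(\gamma_1,\dots,\gamma_n)$ and let $F\colon\mathbb R^n\to\mathbb R$ have Lipschitz constant at most $\sigma$ for the Euclidean norm. Then $\mathbb P(F(\Gamma_n)>\mathbb EF(\Gamma_n)+\sigma v)\le e^{-v^2/2}$ for $v\ge0$. Moreover, if $\mathbb P(F(\Gamma_n)\le R)\ge\frac12$, then $\mathbb P(F(\Gamma_n)>R+\sigma v)\le e^{-v^2/2}$ for $v\ge0$ (concentration around a median).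

\emph{Sudakov--Fernique inequality.} If $(X_t)$ and $(Y_t)$ are centered Gaussian processes on a finite index set and $\mathbb E|X_t-X_{t'}|^2\le\mathbb E|Y_t-Y_{t'}|^2$ for all $t,t'$, then $\mathbb E\max_tX_t\le\mathbb E\max_tY_t$.

\begin{lemma}\label{lem:median}
Let $(Z_t)$ be a countable family of centered, jointly Gaussian variables. If $\mathbb P(\sup_t|Z_t|\le R)\ge\frac12$, then $\mathbb E\sup_t|Z_t|\le4R$. In particular, a supremum $\sup_t|Z_t|$ that is almost surely finite is integrable.
\end{lemma}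

The last assertion is the integrability theorem of Landau--Shepp and Fernique in the form we need.

\begin{proof}
If some $Z_t$ had standard deviation larger than $2R$, then $\mathbb P(|Z_t|\le R)\le\mathbb P(|\gamma|\le\frac12)\le\frac12\sqrt{2/\pi}<\frac12$, a contradiction. A finite subfamily can be realized as $Z_t=\langle v_t,\Gamma_n\rangle$ with $\|v_t\|_2\le2R$, so its maximum $\max|Z_t|$ is a $2R$-Lipschitz function that is at most $R$ with probability at least $\frac12$. Concentration around a median bounds its mean by $R+2R\int_0^\infty e^{-v^2/2}dv\le4R$. Monotone convergence finishes the proof.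
\end{proof}

\section{Lower bounds and the passage to infinite matrices}\label{sec:lower}

For a finite or infinite sequence $b=(b_j)$ in $[0,\infty]$ put
\begin{equation}\label{eq:calL}
\mathcal L(b)=\sup\big\{u\sqrt{\ln(k+1)}:\ u>0,\ k\ge1,\ \#\{j:b_j>u\}\ge k\big\},\qquad\sup\emptyset=0.
\end{equation}
If $b_j\to0$, then $\#\{j:b_j>u\}\ge k$ means $b_k^\downarrow>u$, so $\mathcal L(b)=\sup_k\sqrt{\ln(k+1)}\,b_k^\downarrow$. If $b_j\not\to0$, some $u>0$ is exceeded infinitely often and $\mathcal L(b)=\infty$. Thus (c2) and (c3) say $\mathcal L(b)<\infty$ and $\mathcal L(d)<\infty$, and $L=\mathcal L(b)$ or $L=\mathcal L(d)$ in the corresponding cases.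

\emph{Transposition} replaces $(A,p,q)$ by $(A^T,q^*,p^*)$. For finite $A$ it preserves $\mathbb E\|G_A\|$. It exchanges $D_1$ with $D_2$, and $b$ with $d$ because $2p^*/(2-p^*)=2p/(p-2)$. It preserves the conditions $q<p$ and $p\le2\le q$, exchanges $p\le q<2$ with $2<p\le q$, and preserves $L$.

\begin{proposition}\label{prop:lower}
Let $A$ be finite, $1\le p,q\le\infty$ and $E=\mathbb E\|G_A\|_{p\to q}$. Then $D_1,D_2\le\sqrt{\pi/2}\,E$ and $\mathbb E\max|a_{ij}g_{ij}|\le E$. If $q\le2$, then $c_1\mathcal L(b)\le\mathbb E\max_j\|G_Ae_j\|_q\le E$. If $p\ge2$, then $c_1\mathcal L(d)\le\mathbb E\max_i\|G_A^Te_i\|_{p^*}\le E$.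
\end{proposition}

\begin{proof}
For $x\in B_p$, Jensen's inequality for the norm $\|\cdot\|_q$ and $\mathbb E|\gamma|=\sqrt{2/\pi}$ give
\begin{equation}\label{eq:jensen}
E\ge\mathbb E\|G_Ax\|_q\ge\big\|(\mathbb E|(G_Ax)_i|)_i\big\|_q=\sqrt{2/\pi}\,\Big\|\Big(\Big(\sum_ja_{ij}^2x_j^2\Big)^{1/2}\Big)_i\Big\|_q .
\end{equation}
This is the bound for $D_1$, and the bound for $D_2$ follows by transposition. Every entry of a matrix is bounded by its norm. Let $q\le2$. Then $q^*/2\ge1$, and its conjugate exponent is $q/(2-q)$ because $1-2/q^*=(2-q)/q$. The duality of $\ell_{q^*/2}$ and $\ell_{q/(2-q)}$, applied to the vectors $(y_i^2)_i$ and $(a_{ij}^2)_i$, gives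
\begin{equation}\label{eq:bj}
b_j=\sup_{y\in B_{q^*}}\Big(\sum_ia_{ij}^2y_i^2\Big)^{1/2}.
\end{equation}
Suppose $k$ columns have $b_j>u$, and let $y^{(j)}$ be maximizers in \eqref{eq:bj}. The variables $\langle y^{(j)},G_Ae_j\rangle$ are independent, since they involve different columns, have standard deviations larger than $u$, and are bounded in modulus by $\|G_Ae_j\|_q$. By \eqref{eq:max}, $\mathbb E\max_j\|G_Ae_j\|_q\ge c_1u\sqrt{\ln(k+1)}$. The last claim follows by transposition.
\end{proof}

This proves the lower bound in Theorem~\ref{thm:finite}.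

\begin{lemma}\label{lem:overlap}
Let $A$ be infinite. If $p\le q=2$ and $D_1<\infty$, then {\rm(c1)} and {\rm(c2)} are equivalent. If $2=p\le q$ and $D_2<\infty$, then {\rm(c1)} and {\rm(c3)} are equivalent.
\end{lemma}

\begin{proof}
The second claim is the first one for $A^T$. Let $p\le q=2$, so that $b_j=\sup_i|a_{ij}|$, and $\|(a_{ij})_i\|_2\le D_1$ by the choice $x=e_j$. If $k$ columns have $b_j>u$, choose in each an entry with $|a_{ij}|>u$; then \eqref{eq:max} gives $\mathbb E\sup|a_{ij}g_{ij}|\ge c_1u\sqrt{\ln(k+1)}$. So (c1) implies (c2). Conversely, let $B=\mathcal L(b)<\infty$. Discard the zero columns and order the others so that $b_j\le B/\sqrt{\ln(j+1)}$. By \eqref{eq:tail}, $|a_{ij}|\le b_j$ and $e^{-x}\le1/x$,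
\[
\sum_i\mathbb P(|a_{ij}g_{ij}|>t)\le\sum_{i:\,a_{ij}\ne0}e^{-t^2/(4b_j^2)}e^{-t^2/(4a_{ij}^2)}\le(j+1)^{-t^2/(4B^2)}\,\frac{4D_1^2}{t^2}.
\]
For $t\ge3B$ the exponent of $j+1$ is at most $-9/4$, so $\mathbb P(\sup|a_{ij}g_{ij}|>t)\le CD_1^2/t^2$, which is integrable at infinity.
\end{proof}

For an infinite matrix $B$ let $B_n$ be its upper left $n\times n$ corner, and let $P_n$ be the projection onto the first $n$ coordinates.

\begin{lemma}\label{lem:trunc}
Let $1<p,q<\infty$ and let $A,B$ be infinite matrices.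
\begin{enumerate}
\item[(i)] $B$ defines a bounded operator from $\ell_p$ to $\ell_q$ if and only if $\sup_n\|B_n\|_{p\to q}<\infty$, and then $\|B_n\|_{p\to q}\uparrow\|B\|_{p\to q}$.
\item[(ii)] Condition {\rm(a)} holds if and only if $D_1<\infty$, and {\rm(b)} holds if and only if $D_2<\infty$.
\item[(iii)] $D_1(A_n)\uparrow D_1(A)$, $D_2(A_n)\uparrow D_2(A)$ and $L(A_n)\uparrow L(A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The corner $B_n$ acts as $P_nBP_n$, so $\|B_n\|$ is nondecreasing, and bounded by $\|B\|$ if $B$ is bounded. Conversely let $K=\sup_n\|B_n\|<\infty$. The $i$-th row of $B_n$ is $B_n^Te_i$ and has $\ell_{p^*}$-norm at most $K$, so every row of $B$ lies in $\ell_{p^*}$ and the series $(Bx)_i$ converge absolutely for $x\in\ell_p$. Since $(B_nP_nx)_i\to(Bx)_i$ for each $i$ and $\|B_nP_nx\|_q\le K\|x\|_p$, Fatou's lemma gives $\|Bx\|_q\le K\|x\|_p$.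

(ii), (iii) Let $T=A\circ A$. For $z\ge0$ we have $(T_nP_nz)_i\uparrow(Tz)_i\in[0,\infty]$, so monotone convergence gives $D_1(A_n)\uparrow D_1(A)$. If (a) holds, the corners $T_n=P_nTP_n$ are uniformly bounded and $D_1<\infty$. If $D_1<\infty$, then for every $z\in\ell_{p/2}$ the series $(Tz)_i$ converge absolutely and $|Tz|\le T|z|$, which gives (a). The same applies to $T^T$. Monotone convergence also handles $\mathbb E\sup|a_{ij}g_{ij}|$. Finally $b_j(A_n)\uparrow b_j$ for each $j$, so a pair $(u,k)$ is admissible in \eqref{eq:calL} for $b$ if and only if it is admissible for $b(A_n)$ for all large $n$; hence $\mathcal L(b(A_n))\uparrow\mathcal L(b)$. The same holds for $d$.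
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}, given Theorem~\ref{thm:finite}]
Let $1<p,q<\infty$, the other cases being the known ones, and let $G_n=(G_A)_n$. By Lemma~\ref{lem:trunc}(i), $G_A$ is bounded exactly when $\sup_n\|G_n\|<\infty$. This supremum equals $\sup|\langle G_nx,y\rangle|$ over $n$ and over $x,y$ in countable dense subsets of the $n$-dimensional balls $B_p$, $B_{q^*}$, so Lemma~\ref{lem:median} applies: it is almost surely finite if and only if it is integrable, that is, by monotone convergence, if and only if $\sup_n\mathbb E\|G_n\|<\infty$. By Theorem~\ref{thm:finite} and Lemma~\ref{lem:trunc}(iii) this means $D_1+D_2+L<\infty$. By Lemmas~\ref{lem:trunc}(ii) and \ref{lem:overlap} this is equivalent to (a), (b) and the applicable conditions among (c1)--(c4).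
\end{proof}

It remains to prove the upper bound in Theorem~\ref{thm:finite}. From now on, up to Section~\ref{sec:cons}, all matrices are finite.

\section{Comparison with a process resampled on dyadic levels}\label{sec:comparison}

We have $\|G_A\|_{p\to q}=\sup X_{x,y}$ over $(x,y)\in B_p\times B_{q^*}$, where
\[
X_{x,y}=\sum_{i,j}a_{ij}g_{ij}x_jy_i,\qquad\theta_j(y)=\sum_ia_{ij}^2y_i^2,\qquad\sigma_i(x)=\sum_ja_{ij}^2x_j^2 .
\]
For fixed $y$, the process $x\mapsto X_{x,y}$ has the law of $\sum_jx_j\theta_j(y)^{1/2}h_j$ with independent standard Gaussian $h_j$, and symmetrically for fixed $x$. So one would like to apply the Sudakov--Fernique inequality with a multiple of $Z^\circ+W^\circ$, where $Z^\circ=\sum_jx_j\theta_j(y)^{1/2}h_j$ and $W^\circ=\sum_iy_i\sigma_i(x)^{1/2}h_i'$. The increments of this process are too small, because $x_j$ and $\theta_j(y)$ can move in opposite directions.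

\begin{example}\label{ex:cycle}
Let $n\ge2$. Index the rows by the odd and the columns by the even elements of $\mathbb Z/2n\mathbb Z$, and let $a_{ij}=1$ if $i=j\pm1$ and $a_{ij}=0$ otherwise. Put $f(k)=\cos(\pi k/n)$ and $\omega=1-\cos(\pi/n)$, so that $f(k-1)+f(k+1)=2(1-\omega)f(k)$. Compare the point $x\equiv1$, $y\equiv1$ with $x_j'=e^{tf(j)}$, $y_i'=e^{-tf(i)}$ as $t\to0$. Then $x_j'\theta_j(y')^{1/2}=\sqrt2\,(1+t\omega f(j))+O(t^2)$ and $y_i'\sigma_i(x')^{1/2}=\sqrt2\,(1-t\omega f(i))+O(t^2)$, so $\mathbb E|\Delta Z^\circ|^2+\mathbb E|\Delta W^\circ|^2=2\omega^2t^2\sum_kf(k)^2+O(t^3)$. On the other hand $\mathbb E|\Delta X|^2=t^2\sum_k(f(k)-f(k+1))^2+O(t^3)=2\omega t^2\sum_kf(k)^2+O(t^3)$. The ratio tends to $1/\omega$, which is unbounded in $n$; by homogeneity the points can be scaled into the unit balls.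
\end{example}

The remedy is to round $\theta_j$ to a power of $2$ and to use a fresh Gaussian variable for each power. If the power is the same at two points, the weight is constant and the increment sees $x_j-x_j'$ in full. If it differs, the two terms are independent and the increment is as large as it can be. The price is that the supremum may now choose among many variables for each $j$.

For $u>0$ let $\mathrm{lev}(u)\in\mathbb Z$, the \emph{level} of $u$, be given by $2^{\mathrm{lev}(u)}\le u<2^{\mathrm{lev}(u)+1}$. Put $\mathrm{lev}(0)=-\infty$ and $2^{-\infty}=0$; a term carrying the factor $2^{-\infty}$ is $0$. Then $2^{\mathrm{lev}(u)}\le u\le2\cdot2^{\mathrm{lev}(u)}$ for all $u\ge0$. Let $(h_{j,l})_{j\in\mathbb N,\,l\in\mathbb Z}$ be independent standard Gaussian variables and $H_{j,l}=h_{j,l}^2$, so that $\mathbb P(H_{j,l}\ge u)\le e^{-u/2}$ by \eqref{eq:tail}. For a finite nonnegative matrix $M=(M_{ji})$ we call the column indices $i$ \emph{inputs} and the row indices $j$ \emph{outputs};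 note $\|M\|_{s\to r}=\sup_{z\in B_s^+}\|Mz\|_r$. For $0<s\le\infty$ and $0<r<\infty$ put
\[
\mathcal S(M;s,r)=\sup_{z\in B_s^+}\ \sum_j\big(2^{l_j}H_{j,l_j}\big)^r,\qquad\theta=Mz,\quad l_j=\mathrm{lev}(\theta_j).
\]
The sum depends on $z$ only through the \emph{pattern} $(l_j)_j$, so the supremum is countable. It is almost surely finite, since the $l_j$ are bounded above and $\mathbb E\sum_{l\le0}2^lH_{j,l}<\infty$. Relabeling inputs does not change $\mathcal S$, and relabeling outputs does not change its law. If every $H_{j,l}$ were $1$, then $\mathcal S$ would lie between $2^{-r}\|M\|_{s\to r}^r$ and $\|M\|_{s\to r}^r$.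

\begin{example}\label{ex:S}
For the $1\times1$ matrix $M=(1)$, $\mathcal S=\sup_{l\le0}(2^lH_{1,l})^r$ and $\mathbb E\,\mathcal S\le\sum_{l\le0}2^{lr}\,\mathbb E|\gamma|^{2r}=C_r$: the freedom to choose the level costs only a constant, because lower levels carry geometrically smaller weights. For $M=\lambda I_n$ and $r\ge\frac12$, the choice $z=e_j$ gives $\mathcal S\ge(\lambda/2)^r\max_j|h_{j,\mathrm{lev}(\lambda)}|^{2r}$, so $\mathbb E\,\mathcal S\ge(c\lambda\ln(n+1))^r$ by \eqref{eq:max} and Jensen's inequality. If $s\le r$, then $\|M\|_{s\to r}=\lambda$, so a bound by $\|M\|_{s\to r}^r$ alone is false and a logarithmic hypothesis is needed.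
\end{example}

\begin{lemma}\label{lem:compare}
Let $T=A\circ A$, and let $1<p,q<\infty$ or $1\le q<p\le\infty$. Then
\[
\mathbb E\|G_A\|_{p\to q}\le4\,\mathbb E\,\mathcal S\big(T^T;\tfrac{q^*}2,\tfrac{p^*}2\big)^{1/p^*}+4\,\mathbb E\,\mathcal S\big(T;\tfrac p2,\tfrac q2\big)^{1/q}.
\]
\end{lemma}

\begin{proof}
Let $h'$ be an independent copy of $h$, put $l_j=\mathrm{lev}(\theta_j(y))$, $k_i=\mathrm{lev}(\sigma_i(x))$ and
\[
Z_{x,y}=\sum_jZ_j,\quad Z_j=x_j2^{l_j/2}h_{j,l_j},\qquad W_{x,y}=\sum_iW_i,\quad W_i=y_i2^{k_i/2}h'_{i,k_i}.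
\]
Fix two points $(x,y)$, $(x',y')$; primes mark quantities at the second point and $\Delta$ denotes increments. By independence, $\mathbb E|\Delta Z|^2=\sum_j\mathbb E|\Delta Z_j|^2$, where
\[
\mathbb E|\Delta Z_j|^2=\begin{cases}(x_j-x_j')^22^{l_j}&\text{if }l_j=l_j',\\ x_j^22^{l_j}+x_j'^22^{l_j'}&\text{if }l_j\ne l_j',\end{cases}
\]
and the same formulas hold for $W$ with $(y_i,k_i)$ in place of $(x_j,l_j)$. We claim
\begin{equation}\label{eq:incr}
\mathbb E|\Delta X|^2=\sum_j\sum_ia_{ij}^2(x_jy_i-x_j'y_i')^2\le16\big(\mathbb E|\Delta Z|^2+\mathbb E|\Delta W|^2\big).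
\end{equation}

\emph{Columns with $l_j\ne l_j'$.} Here $\sum_ia_{ij}^2(x_jy_i-x_j'y_i')^2\le2x_j^2\theta_j+2x_j'^2\theta_j'\le4\,\mathbb E|\Delta Z_j|^2$.

\emph{Columns in $J_0=\{j:l_j=l_j'\}$.} Write
\[
x_jy_i-x_j'y_i'=\begin{cases}x_j(y_i-y_i')+(x_j-x_j')y_i'&\text{if }|y_i|\ge|y_i'|,\\ x_j'(y_i-y_i')+(x_j-x_j')y_i&\text{if }|y_i|<|y_i'|.\end{cases}
\]
The splitting is chosen so that $y_i-y_i'$ is multiplied by the vector $x$ of the point where $|y_i|$ is larger; this is what the last case below needs. With $\xi_{ij}=x_j$ in the first case and $\xi_{ij}=x_j'$ in the second,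
\[
(x_jy_i-x_j'y_i')^2\le2\xi_{ij}^2(y_i-y_i')^2+2(x_j-x_j')^2\min(y_i^2,y_i'^2).
\]
Multiply by $a_{ij}^2$. For fixed $j\in J_0$ the second terms sum over $i$ to at most $2(x_j-x_j')^2\theta_j\le4(x_j-x_j')^22^{l_j}=4\,\mathbb E|\Delta Z_j|^2$. For the first terms fix $i$ with $|y_i|\ge|y_i'|$; the other case is the same with the two points exchanged. The sum over $j\in J_0$ is at most $2(y_i-y_i')^2\sigma_i$. If $k_i=k_i'$, this is at most $4(y_i-y_i')^22^{k_i}=4\,\mathbb E|\Delta W_i|^2$. If $k_i\ne k_i'$, then $(y_i-y_i')^2\le4y_i^2$, and it is at most $8y_i^2\sigma_i\le16y_i^22^{k_i}\le16\,\mathbb E|\Delta W_i|^2$. This proves \eqref{eq:incr}.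

The process $4(Z+W)$ has squared increments $16(\mathbb E|\Delta Z|^2+\mathbb E|\Delta W|^2)$. Apply the Sudakov--Fernique inequality on finite subsets of $B_p\times B_{q^*}$ that contain $(0,0)$ and increase to a dense set. Since $X$ is continuous, monotone convergence gives $\mathbb E\|G_A\|\le4\,\mathbb E\sup Z+4\,\mathbb E\sup W$, with suprema over $B_p\times B_{q^*}$. In $Z$ the levels depend only on $z=(y_i^2)\in B^+_{q^*/2}$, through $\theta=T^Tz$, and the supremum over $x\in B_p$ equals $(\sum_j(2^{l_j}H_{j,l_j})^{p^*/2})^{1/p^*}$. Hence $\sup Z=\mathcal S(T^T;q^*/2,p^*/2)^{1/p^*}$, and in the same way $\sup W=\mathcal S(T;p/2,q/2)^{1/q}$. The assumptions on $p,q$ ensure $p^*,q<\infty$.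
\end{proof}

Both terms have the form $\mathbb E\,\mathcal S^{1/(2r)}$ with $r\ge\frac12$. It is enough to bound $\mathcal S$ in mean or with probability one half.

\begin{lemma}\label{lem:half}
Let $\frac12\le r<\infty$ and $\mathcal S=\mathcal S(M;s,r)$. Then $\mathbb E\,\mathcal S^{1/(2r)}\le(\mathbb E\,\mathcal S)^{1/(2r)}$, and if $\mathbb P(\mathcal S\le R)\ge\frac12$, then $\mathbb E\,\mathcal S^{1/(2r)}\le4R^{1/(2r)}$.
\end{lemma}

\begin{proof}
The first bound is Jensen's inequality. By duality, $\mathcal S^{1/(2r)}=\sup|\sum_jx_j2^{l_j/2}h_{j,l_j}|$ over the countably many patterns and over $x$ in a countable dense subset of $B_{(2r)^*}$, so Lemma~\ref{lem:median} gives the second.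
\end{proof}

\section{The regime $r<s$: averaging over disjoint copies}\label{sec:A}

Take $M=I_n$, ignore the levels, and suppose a fraction $\rho$ of the outputs carries a large weight. A vector $z\in B_s^+$ supported on these outputs has $\|z\|_r^r\le(\rho n)^{1-r/s}$ by H\"older's inequality, while $\|I_n\|_{s\to r}^r=n^{1-r/s}$. Concentrating on the rare outputs loses the factor $\rho^{1-r/s}$, and since weights of size $u$ occur with frequency $\rho\le e^{-u/2}$, this loss outweighs the gain $u^r$. For general $M$ the same factor comes from a symmetry argument: about $1/\rho$ disjoint copies of the rare set fit side by side, and one vector serves them all.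

\begin{proposition}\label{prop:A}
If $0<r<s\le\infty$, then $\mathbb E\,\mathcal S(M;s,r)\le C_{r,s}\|M\|_{s\to r}^r$.
\end{proposition}

\begin{proof}
For a set $\mathcal A$ of pairs $(j,l)$ put $\mathcal S(\mathcal A)=\sup_{z\in B_s^+}\sum_j2^{rl_j}\mathbf 1[(j,l_j)\in\mathcal A]$. For $m\ge1$ let $J_m=\{(j,l):2^m\le H_{j,l}<2^{m+1}\}$ and $\rho_m=\mathbb P((j,l)\in J_m)\in(0,e^{-2^m/2}]$. The terms with $H_{j,l_j}<2$ are at most $2^r\theta_j^r$, so
\[
\mathcal S(M;s,r)\le2^r\|M\|_{s\to r}^r+\sum_{m\ge1}2^{(m+1)r}\mathcal S(J_m).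
\]
Fix $m$ and let $n=\lfloor1/\rho_m\rfloor\ge1/(2\rho_m)$. Let $U_{j,l}$ be independent and uniform on $[0,1]$, and $\mathcal A_\nu=\{(j,l):(\nu-1)\rho_m\le U_{j,l}<\nu\rho_m\}$ for $\nu=1,\dots,n$. These sets are disjoint, and each has the law of $J_m$. Take any $z^{(1)},\dots,z^{(n)}\in B_s^+$ with patterns $(l_j^{(\nu)})_j$, and let $z=n^{-1/s}\max_\nu z^{(\nu)}$ coordinatewise. Then $z\in B_s^+$, because $\|\max_\nu z^{(\nu)}\|_s^s\le\sum_\nu\|z^{(\nu)}\|_s^s\le n$ for $s<\infty$, and $\max_\nu(Mz^{(\nu)})_j\le n^{1/s}(Mz)_j$ because $M\ge0$. Fix $j$. A pair $(j,l)$ lies in at most one $\mathcal A_\nu$, so the levels $l_j^{(\nu)}$ with $(j,l_j^{(\nu)})\in\mathcal A_\nu$ are distinct, and the numbers $2^{rl_j^{(\nu)}}$ are distinct terms of a geometric series with largest term at most $\max_\nu(Mz^{(\nu)})_j^r$. Therefore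
\[
\sum_\nu\sum_j2^{rl_j^{(\nu)}}\mathbf 1[(j,l_j^{(\nu)})\in\mathcal A_\nu]\le\sum_j\frac{\max_\nu(Mz^{(\nu)})_j^r}{1-2^{-r}}\le\frac{n^{r/s}}{1-2^{-r}}\|M\|_{s\to r}^r .
\]
Take the supremum over each $z^{(\nu)}$ and then expectations: $n\,\mathbb E\,\mathcal S(J_m)\le C_rn^{r/s}\|M\|_{s\to r}^r$, that is, $\mathbb E\,\mathcal S(J_m)\le C_r(2\rho_m)^{1-r/s}\|M\|_{s\to r}^r$. Since $r<s$, the series $\sum_m2^{(m+1)r}(2e^{-2^m/2})^{1-r/s}$ converges.
\end{proof}

\section{The regime $s\le\min(r,1)$: reduction to single columns}\label{sec:B}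

For $s\le1$ the set $B_s^+$ lies in the convex hull of $0$ and the vectors $e_i$. If the weights did not depend on the level and $r\ge1$, the function $z\mapsto\sum_j(\theta_jH_j)^r$ would be convex, its maximum would be attained at some $e_i$, and we would only have to control the weighted norms of the columns of $M$ for all $i$ at once. We first prove this control and then deal with the levels. For $\varrho\ge1$ and a finite vector $a\ge0$ put
\[
\beta_\varrho(a)=\|a\|_{2\varrho/(2-\varrho)}\ \text{ if }\varrho<2,\qquad\beta_\varrho(a)=\|a\|_\infty\ \text{ if }\varrho\ge2 .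
\]

\begin{lemma}\label{lem:couple}
Let $K,\omega>0$ and let $\xi_j\ge0$ be finitely many independent variables with $\mathbb P(\xi_j>v)\le Ke^{-\omega v^2}$ for $v\ge0$. Then $(\xi_j)$ can be realized together with independent standard Gaussian variables $\gamma_j$ so that $\xi_j\le C(1+|\gamma_j|)$, with $C=C(K,\omega)$.
\end{lemma}

\begin{proof}
Choose $C$ with $\omega C^2\ge1$ and $Ke^{-\omega C^2}\le c_0$. By \eqref{eq:tail}, $\mathbb P(\xi_j>C(1+v))\le Ke^{-\omega C^2}e^{-\omega C^2v^2}\le\mathbb P(|\gamma|>v)$ for $v\ge0$, so $\mathbb P(\xi_j>t)\le\mathbb P(C(1+|\gamma|)>t)$ for all $t$. Realize $\xi_j$ and $|\gamma_j|$ as their quantile functions evaluated at the same uniform variable $U_j$, with independent $U_j$, and attach independent signs to $|\gamma_j|$.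
\end{proof}

\begin{lemma}\label{lem:column}
Let $\varrho\ge1$, let $\xi_j$ be as in Lemma~\ref{lem:couple}, $a_j\ge0$ and $Y=\|(a_j\xi_j)\|_\varrho$. Then $\mathbb P\big(Y>C(\|a\|_\varrho+v\beta_\varrho(a))\big)\le e^{-v^2/2}$ for $v\ge0$. If $\|a\|_\varrho\le1$ and $\beta_\varrho(a)\le1/\sqrt{\ln(i+1)}$ for an integer $i\ge1$, then
\[
\mathbb E(Y^\varrho-C')_+\le C'(i+1)^{-2}.
\]
Here $C,C'$ depend only on $\varrho,K,\omega$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:couple} we may assume $Y\le C\|a\|_\varrho+CF(\gamma)$ with $F(w)=\|(a_jw_j)\|_\varrho$. The seminorm $F$ satisfies $F(w)\le\beta_\varrho(a)\|w\|_2$: for $\varrho<2$ by H\"older's inequality with $\frac1\varrho=\frac12+\frac{2-\varrho}{2\varrho}$, and for $\varrho\ge2$ because $\|w\|_\varrho\le\|w\|_2$. So $F$ is $\beta_\varrho(a)$-Lipschitz, and $\mathbb EF(\gamma)\le(\sum_ja_j^\varrho\,\mathbb E|\gamma|^\varrho)^{1/\varrho}\le C\|a\|_\varrho$. Gaussian concentration gives the first claim. For the second take $v=w\sqrt{\ln(i+1)}$ with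 $w\ge2$: then $\mathbb P(Y>C(1+w))\le(i+1)^{-w^2/2}\le(i+1)^{-2}2^{-(w^2-4)/2}$, and
\[
\mathbb E\big(Y^\varrho-(3C)^\varrho\big)_+=\int_2^\infty\varrho C^\varrho(1+w)^{\varrho-1}\,\mathbb P(Y>C(1+w))\,dw\le C'(i+1)^{-2}.\qedhere
\]
\end{proof}

The next lemma says that a supremum over levels with geometric damping has the tail of a single variable.

\begin{lemma}\label{lem:damp}
Let $\eta>0$ and let $H_0,H_1,\ldots\ge0$ satisfy $\mathbb P(H_d\ge u)\le e^{-u/2}$. Then $\mathbb P(\sup_{d\ge0}2^{-\eta d}H_d>u)\le C_\eta e^{-u/2}$ for $u\ge0$.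
\end{lemma}

\begin{proof}
Since $2^{\eta d}\ge1+\eta d\ln2$, for $u\ge1$ the probability is at most $\sum_de^{-u2^{\eta d}/2}\le e^{-u/2}\sum_de^{-\eta d(\ln2)/2}$. For $u<1$ it suffices that $C_\eta\ge e^{1/2}$.
\end{proof}

\begin{proposition}\label{prop:B}
Let $\frac12<s\le r<\infty$, $s\le1$ and $(s,r)\ne(1,1)$. Suppose that for all inputs $i=1,2,\dots$,
\[
\|Me_i\|_r\le1\qquad\text{and}\qquad\beta_{2r}\big((M_{ji}^{1/2})_j\big)\le1/\sqrt{\ln(i+1)}.
\]
Then $\mathbb E\,\mathcal S(M;s,r)\le C_{s,r}$.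
\end{proposition}

\begin{proof}
Fix an input $i$, and let $\widehat H_j\ge0$ be independent in $j$ with $\mathbb P(\widehat H_j>u)\le Ke^{-\omega u}$, where $K,\omega$ depend only on $r$. Apply Lemma~\ref{lem:column} with $\varrho=2r>1$, $a_j=M_{ji}^{1/2}$ and $\xi_j=\widehat H_j^{1/2}$; note $\|a\|_\varrho=\|Me_i\|_r^{1/2}\le1$. We get
\begin{equation}\label{eq:V}
\mathbb E(V-C')_+\le C'(i+1)^{-2}\qquad\text{for }V=\sum_jM_{ji}^r\widehat H_j^r .
\end{equation}
This is the only use of the second hypothesis and of $s>\frac12$. Next, suppose variables $V_{i,n}\ge0$, $n\ge0$, satisfy \eqref{eq:V}. For $z\in B_s^+$ and $z_i>0$ let $n_i=-\mathrm{lev}(z_i)\ge0$. Since $\sum_iz_i^r\le\sum_iz_i^s\le1$ and $z_i^r\le2^{(1-n_i)r}$,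
\begin{equation}\label{eq:Vsum}
\mathbb E\sup_{z\in B_s^+}\sum_{i:\,z_i>0}z_i^rV_{i,n_i}\le C'+\sum_i\sum_{n\ge0}2^{(1-n)r}\,\mathbb E(V_{i,n}-C')_+\le C .
\end{equation}

Let $\mu_{ji}=\mathrm{lev}(M_{ji})$, $z\in B_s^+$ and $\theta=Mz$; all sums run over pairs with $M_{ji}z_i>0$ (in the definitions of $V_{i,n}$, over $j$ with $M_{ji}>0$). We have $2^{\mu_{ji}-n_i}\le M_{ji}z_i<2^{\mu_{ji}-n_i+2}$. If input $i$ acted alone on output $j$, the level $l_j$ would be close to $\mu_{ji}-n_i$; the other inputs push it up by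
\begin{equation}\label{eq:gap}
d_{ji}=l_j-(\mu_{ji}-n_i)\ge0,\qquad\text{and}\qquad M_{ji}z_i/\theta_j<2^{2-d_{ji}},
\end{equation}
where $d_{ji}\ge0$ follows from $2^{l_j+1}>\theta_j\ge2^{\mu_{ji}-n_i}$. The difficulty is that $H_{j,l_j}$ depends on all of $z$ through $d_{ji}$. Each case removes this dependence in its own way.

\emph{Case $r<1$: concavity damps the gap.} By \eqref{eq:gap},
\[
\theta_j^r=\sum_i(M_{ji}z_i)^r\Big(\frac{M_{ji}z_i}{\theta_j}\Big)^{1-r}\le4\sum_i(M_{ji}z_i)^r2^{-d_{ji}(1-r)} .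
\]
Multiply by $H_{j,l_j}^r$, where $l_j=\mu_{ji}-n_i+d_{ji}$, and sum over $j$:
\[
\sum_j(2^{l_j}H_{j,l_j})^r\le4\sum_iz_i^rV_{i,n_i},\qquad V_{i,n}=\sum_jM_{ji}^r\Big(\sup_{d\ge0}2^{-d(1-r)/r}H_{j,\mu_{ji}-n+d}\Big)^r .
\]
For fixed $(i,n)$ the suprema are independent in $j$ and satisfy Lemma~\ref{lem:damp}, so \eqref{eq:V} and \eqref{eq:Vsum} apply.

\emph{Case $r=1>s$: the gap costs an entropy.} There is no damping now, so we pay an additive term. Let $\widehat H_{j,l}=\sup_{d\ge0}(H_{j,l+d}-6\ln(2+d))_+$. Then $\mathbb P(\widehat H_{j,l}>u)\le e^{-u/2}\sum_{d\ge0}(2+d)^{-3}\le e^{-u/2}$. Since $\ln(2+d)\le1+d$, we have $H_{j,l_j}\le\widehat H_{j,\mu_{ji}-n_i}+6(1+d_{ji})$, and with $P_{ji}=M_{ji}z_i$,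
\[
\sum_j2^{l_j}H_{j,l_j}\le\sum_{j,i}P_{ji}H_{j,l_j}\le6\sum_{j,i}P_{ji}(1+d_{ji})+\sum_iz_iV_{i,n_i},\qquad V_{i,n}=\sum_jM_{ji}\widehat H_{j,\mu_{ji}-n}.
\]
The last sum is covered by \eqref{eq:V} and \eqref{eq:Vsum}. For the first, let $P_i=\sum_jP_{ji}\le z_i\le1$ and $\Theta=\sum_j\theta_j=\sum_iP_i\le1$. By \eqref{eq:gap}, $d_{ji}\le2+\log_2(\theta_j/P_{ji})$. Jensen's inequality for $\ln$ with the weights $P_{ji}/P_i$ gives
\[
\sum_jP_{ji}\ln\frac{\theta_j}{P_{ji}}\le P_i\ln\frac\Theta{P_i}\le P_i\ln\frac1{P_i}\le C_sP_i^s\le C_sz_i^s,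
\]
where $s<1$ is used in $t^{1-s}\ln(1/t)\le C_s$ on $(0,1]$. Summing over $i$ bounds the first sum by $6(3+C_s/\ln2)$.

\emph{Case $r>1\ge s$: a convex majorant.} We bound the discontinuous function of $\theta_j$ by a sum of hinge functions, one for each level. Since $\theta_j-2^{l_j-1}\ge2^{l_j-1}$, we have $2^{rl_j}\le2^{l_j(r-1)+1}(\theta_j-2^{l_j-1})_+$, so
\[
\sum_j(2^{l_j}H_{j,l_j})^r\le\Phi(z):=\sum_j\sum_{l\in\mathbb Z}2^{l(r-1)+1}(\theta_j-2^{l-1})_+H_{j,l}^r .
\]
Only levels with $2^{l-1}<\theta_j$ contribute, and $\sum_{l\le0}2^{l(r-1)}\,\mathbb EH_{j,l}^r<\infty$ because $r>1$; so almost surely $\Phi$ is finite everywhere. It is convex, nonnegative and $\Phi(0)=0$, hence $\sup_{B_s^+}\Phi\le\max_i\Phi(e_i)$. Moreover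
\[
\Phi(e_i)\le V_i:=\sum_jM_{ji}^r\widehat H_{ji}^r,\qquad\widehat H_{ji}^r=2\sum_{l:\,2^{l-1}<M_{ji}}(2^l/M_{ji})^{r-1}H_{j,l}^r .
\]
In the last sum $l=\mu_{ji}+1-d$ with $d\ge0$ and $2^l/M_{ji}\le2^{1-d}$. Keep half of the decay $2^{-d(r-1)}$ for summation and half for damping: $\widehat H_{ji}\le C\sup_{d\ge0}2^{-d(r-1)/(2r)}H_{j,\mu_{ji}+1-d}$. By Lemma~\ref{lem:damp} the tail of $\widehat H_{ji}$ is at most $Ce^{-cu}$, so \eqref{eq:V} gives $\mathbb E\max_iV_i\le C'+\sum_i\mathbb E(V_i-C')_+\le C$.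
\end{proof}

\begin{remark}\label{rem:11}
At $(s,r)=(1,1)$ all three arguments break down: the damping exponent $1-r$ vanishes, the series defining $\Phi$ no longer has a convergent mean, and the entropy $\sum_iP_i\ln(1/P_i)$ equals $\ln n$ when $P_1=\dots=P_n=1/n$. This pair of exponents arises in Lemma~\ref{lem:compare}, for $p\le q$, only when $p=q=2$, and that is the case we take from \cite{LvHY}.
\end{remark}

\section{The regime $1<s\le r$: encoding the extremal vector}\label{sec:C}

For $s>1$ every point of the unit sphere of $\ell_s$ is extreme, so there is no reduction to single columns. The logarithmic hypothesis is now placed on the rows of $M$; by H\"older's inequality it says that output $j$ never exceeds $1/\ln(j+2)$.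

\begin{proposition}\label{prop:C}
Let $1<s\le r<\infty$ and $\Lambda_j=\ln(j+2)$. Suppose $\|M\|_{s\to r}\le1$ and $\|(M_{ji})_i\|_{s^*}\le1/\Lambda_j$ for all outputs $j=1,2,\dots$. Then $\mathbb P(\mathcal S(M;s,r)\le C_{s,r})\ge\frac12$.
\end{proposition}

The proof occupies this section. We fix the constants
\begin{gather*}
\alpha=s^*-1,\quad u=r+1,\quad k=\lceil\alpha u\rceil+1,\quad\delta=\frac1{3200k},\quad\varepsilon=\frac1{900k},\quad C_1=2^\alpha(1+\alpha u)^{1/u},\\
\Delta=\min\{n\in\mathbb N:2^n\ge\max(8^{\alpha+1},100C_1)\},\qquad\Gamma=50(2\Delta+1)C_1^u2^{\Delta(u+r)} .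
\end{gather*}
An integer $m_0\ge1$ and a number $N_0\ge1$, depending only on $r,s$, are chosen later. For $z\in B_s^+$ and $\theta=\theta(z)=Mz$ the hypotheses give
\begin{equation}\label{eq:theta}
\theta_j\le1/\Lambda_j\le1,\qquad\|\theta\|_r\le1 .
\end{equation}

\subsection{Reduction to a convex function of a finite random set}

We record the size of $H_{j,l}$ dyadically as well. We work with triples $a=(j,l,m)$ (output, level, height); whenever a triple $a$ appears, $j,l,m$ denote its coordinates. Let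
\[
\mathcal T=\{(j,l,m):\ j\text{ an output},\ -j\le l\le0,\ m\ge m_0,\ 2^m<10\Lambda_j\},
\]
a finite set, and let $\mathcal A=\{a\in\mathcal T:2^m\le H_{j,l}<2^{m+1}\}$ be the random set of \emph{active} triples. With $p_m=e^{-2^m/2}$,
\begin{equation}\label{eq:prod}
\mathbb P(B\subset\mathcal A)\le\prod_{a\in B}p_m\qquad\text{for all }B\subset\mathcal T,
\end{equation}
because different pairs $(j,l)$ are independent and two triples with the same $(j,l)$ are never both active. As in the last case of Proposition~\ref{prop:B} we use hinge functions: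
\[
W_a=2^{mr+l(r-1)+1},\qquad\Psi_{\mathcal A}(z)=\sum_{a\in\mathcal A}W_a\big(\theta_j(z)-2^{l-1}\big)_+,\qquad W_a2^{l-1}=2^{(m+l)r}.
\]

\begin{lemma}\label{lem:reduce}
With probability at least $0.8$, $\ \mathcal S(M;s,r)\le2^{m_0r}+C+2^r\max_{B_s^+}\Psi_{\mathcal A}$.
\end{lemma}

\begin{proof}
The variable $Y=\sum_j\sum_{l<-j}2^{lr}H_{j,l}^r$ has mean at most $C\sum_j2^{-jr}$, so $Y\le C$ with probability at least $0.9$. The expected number of pairs $(j,l)$ with $-j\le l\le0$ and $H_{j,l}\ge10\Lambda_j$ is at most $\sum_{j\ge1}(j+1)(j+2)^{-5}\le\int_2^\infty x^{-4}dx<0.1$, so with probability at least $0.9$ there is none. Suppose both events occur and consider $\sum_j(2^{l_j}H_{j,l_j})^r$; here $l_j\le0$ by \eqref{eq:theta}. The terms with $H_{j,l_j}<2^{m_0}$ contribute at most $2^{m_0r}\|\theta\|_r^r\le2^{m_0r}$, and those with $l_j<-j$ at most $Y$. For any other term, $a=(j,l_j,\mathrm{lev}(H_{j,l_j}))$ belongs to $\mathcal A$, and since $\theta_j\ge2^l$, the term is at most $2^r2^{(m+l)r}=2^rW_a2^{l-1}\le2^rW_a(\theta_j-2^{l-1})$.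
\end{proof}

It therefore suffices to show that, for suitable $m_0$ and $N_0$,
\begin{equation}\label{eq:goal}
\mathbb P\big(\max_{B_s^+}\Psi_{\mathcal A}\ge N_0\big)\le0.1 .
\end{equation}

\subsection{A count that explains the strategy}

Consider one level $l$, one height $m$, and $n$ outputs, with $\Lambda_j$ of order $\ln n$. Let $\vartheta$ be a deterministic vector with $n'$ coordinates on a given level. The probability that at least $x$ of the corresponding triples are active is at most $\binom{n'}xp_m^x\le(en'p_m/x)^x$, and for $x\ge e^{-2^m/4}n'$ this is at most $\exp(-(2^m/4-1)x)$. So once the active triples exceed the fraction $e^{-2^m/4}$, each of them \emph{gains} about $2^m/4$ in the exponent. Below that fraction they contribute little to $\Psi_{\mathcal A}$, since $2^{mr}e^{-2^m/4}$ is summable in $m$.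

We need this for the random vector $\theta$ at the maximizer of $\Psi_{\mathcal A}$, so we need a union bound. The hypotheses do not bound the number of inputs, so nets in $B_s^+$ are not available. But the maximizer is an explicit function of the set $F$ of active triples that contribute to it. Naming $x$ outputs among $n$ \emph{costs} up to $x\ln n$ in the exponent. This is affordable only if $2^m$ is at least of order $\ln n$, and $\mathcal T$ consists of the triples with $2^m<10\Lambda_j$. Naming only $\varepsilon2^mx/\ln n$ outputs costs $\varepsilon2^mx$, which is affordable. We therefore replace $F$ by a random sample with inclusion probability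
\[
\rho_a=\varepsilon2^m/\Lambda_j<10\varepsilon<1
\]
and show that the sample determines $\theta$ up to constant factors on most of $F$. Lemma~\ref{lem:fixed} makes the gain precise, and Lemma~\ref{lem:encode} constructs the sample.

\subsection{Overpopulated groups for a fixed vector}

Let $\vartheta\ge0$ be a vector indexed by the outputs. For $g=(\lambda,d,m)\in\mathbb Z^3$ the \emph{group} $\mathcal T_g(\vartheta)$ consists of the triples $a\in\mathcal T$ of height $m$ with $\mathrm{lev}(\vartheta_j)=\lambda$ and $l=\lambda+1-d$. The number $d$ measures how far the level $l$ lies below the level of $\vartheta_j$. Groups are disjoint and contain at most one triple for each $j$. To count outputs on level $\lambda$ we use the smoothed count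
\[
\hat n_\lambda(\vartheta)=\sum_j\min\big(1,(\vartheta_j2^{-\lambda})^u\big),
\]
which, unlike the exact count, is stable under random multiplicative perturbations of $\vartheta$ (see \eqref{eq:nhatstable}). It satisfies
\begin{equation}\label{eq:nhat}
|\mathcal T_g(\vartheta)|\le\hat n_\lambda(\vartheta),\qquad\hat n_{\lambda+1}\le\hat n_\lambda\le2^u\hat n_{\lambda+1},\qquad\sum_{\lambda\in\mathbb Z}2^{\lambda r}\hat n_\lambda(\vartheta)\le4\|\vartheta\|_r^r .
\end{equation}
The first two claims hold term by term. For the third, a coordinate $t>0$ contributes $\sum_{2^\lambda\le t}2^{\lambda r}+t^{r+1}\sum_{2^\lambda>t}2^{-\lambda}\le2t^r+2t^r$; this is where $u>r$ is needed. The threshold for the group $g$ is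
\[
\tau_g(\vartheta)=e^{-2^m/4}\,2^{d(r-1)/2}\big(\hat n_\lambda(\vartheta)+2^{-\lambda r/2}\big).
\]
The first factor is the fraction from the count above. The factors $2^{d(r-1)/2}$ and $2^{-\lambda r/2}$ raise the threshold for large $d$ and very negative $\lambda$, so that a union bound over all groups converges; they are small enough that groups below the threshold still carry bounded mass (see \eqref{eq:groupmass}). Let $\mathcal I=\{(\lambda,d,m):\lambda\le\Delta,\ d\ge-\Delta,\ m\ge m_0\}$. Given $\mathcal A$, call $g\in\mathcal I$ \emph{overpopulated} for $\vartheta$ if $|\mathcal A\cap\mathcal T_g(\vartheta)|>\tau_g(\vartheta)$, and put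
\[
\mathcal G_{\mathcal A}(\vartheta)=\sum_{g\in\mathcal I\text{ overpopulated}}2^m|\mathcal A\cap\mathcal T_g(\vartheta)| .
\]

\begin{lemma}\label{lem:fixed}
Suppose $\exp(1-2^{m_0}/16)\,2^{\Delta(r-1)/2}\le1$. There is $C_2$, depending only on $r,s$ and not on $m_0$, such that $\mathbb E\exp(\mathcal G_{\mathcal A}(\vartheta)/16)\le C_2$ for every deterministic $\vartheta\ge0$.
\end{lemma}

\begin{proof}
Write $\mathcal T_g,\tau_g,\hat n_\lambda$ for short. If $g$ is overpopulated, $B=\mathcal A\cap\mathcal T_g$ is a subset of $\mathcal A$ with $|B|>\tau_g$. Hence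
\[
e^{\mathcal G_{\mathcal A}(\vartheta)/16}\le\prod_{g\in\mathcal I}\Big(1+\sum_{B\subset\mathcal T_g,\,|B|>\tau_g}e^{2^m|B|/16}\,\mathbf 1[B\subset\mathcal A]\Big).
\]
Expand the product (only finitely many groups are nonempty). Each term contains the indicator that a disjoint union of sets $B$ lies in $\mathcal A$, so \eqref{eq:prod} bounds its mean by a product, and
\[
\mathbb E\,e^{\mathcal G_{\mathcal A}(\vartheta)/16}\le\prod_{g\in\mathcal I}(1+\Sigma_g)\le\exp\Big(\sum_{g\in\mathcal I}\Sigma_g\Big),\qquad\Sigma_g=\sum_{x>\tau_g}e^{2^mx/16}\binom{|\mathcal T_g|}xp_m^x,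
\]
where $x$ runs over integers, $x\ge1$ as $\tau_g>0$. For $x>\tau_g$, \eqref{eq:nhat} gives $\binom{|\mathcal T_g|}x\le(e\hat n_\lambda/x)^x\le(e\cdot e^{2^m/4}2^{-d(r-1)/2})^x$. Since $\frac1{16}+\frac14-\frac12=-\frac18-\frac1{16}$, the summand is at most
\[
\big(e^{-2^m/8}\,e^{1-2^m/16}\,2^{-d(r-1)/2}\big)^x\le\mathsf q^x,\qquad\mathsf q=\mathsf q_{d,m}=e^{-2^m/8}\,2^{-d_+(r-1)/2},
\]
by $d\ge-\Delta$, $m\ge m_0$ and the assumption on $m_0$. That assumption forces $2^{m_0}\ge16$, so $\mathsf q\le\frac12$ and $\Sigma_g\le2\mathsf q^{\max(1,\tau_g)}$.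

Fix $d,m$ and sum over $\lambda\le\Delta$. We have $\tau_g\ge t_\lambda:=2^{-\Delta(r-1)/2}e^{-2^m/4}2^{-\lambda r/2}$. The inequality $t_\lambda<1$ forces $-\lambda\le C2^m$, so it holds for at most $C2^m$ values $\lambda\le\Delta$, and each contributes at most $2\mathsf q$. If $\lambda_0$ is the largest $\lambda\le\Delta$ with $t_\lambda\ge1$, then $t_{\lambda_0-n}\ge2^{nr/2}$, and the remaining values contribute at most $2\sum_{n\ge0}\mathsf q^{2^{nr/2}}\le2\mathsf q\sum_{n\ge0}2^{1-2^{nr/2}}\le C\mathsf q$. Altogether, using $r>1$,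
\[
\sum_{g\in\mathcal I}\Sigma_g\le C\sum_{m\ge0}2^me^{-2^m/8}\sum_{d\ge-\Delta}2^{-d_+(r-1)/2}=:\ln C_2.\qedhere
\]
\end{proof}

\subsection{Codes and the union bound}

A \emph{code} is a tuple $\sigma=(S_1,\dots,S_k,\nu)$ with $S_\kappa\subset\mathcal T$ and an integer $\nu\ge0$. It has the cost $\mathrm{cost}(\sigma)=3\sum_\kappa\sum_{a\in S_\kappa}\Lambda_j$ and determines, without reference to $\mathcal A$, the vectors
\begin{equation}\label{eq:code}
X_i^{(\kappa)}=\sum_{a\in S_\kappa}\frac{W_aM_{ji}}{\rho_a},\qquad z_i^\sigma=\Big(2^{-\nu}\min_\kappa X_i^{(\kappa)}\Big)^\alpha,\qquad\theta^\sigma=Mz^\sigma .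
\end{equation}

\begin{lemma}\label{lem:encode}
There is $N_0\ge1$, depending only on $r,s$, such that for every $m_0\ge1$ and every subset $\mathcal A\subset\mathcal T$ with $\max_{B_s^+}\Psi_{\mathcal A}\ge N_0$ there is a code $\sigma$ with
\begin{equation}\label{eq:encode}
\tfrac1{16}\,\mathcal G_{\mathcal A}(\theta^\sigma)\ge\mathrm{cost}(\sigma)+\tfrac1{60}2^{m_0}+\tfrac1{60}2^{(\nu-2)/r}.
\end{equation}
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:C}, given Lemma~\ref{lem:encode}]
Let $m_0$ satisfy the assumption of Lemma~\ref{lem:fixed}. For a fixed code $\sigma$ the vector $\theta^\sigma$ is deterministic, so Markov's inequality bounds the probability of \eqref{eq:encode} by $C_2$ times the exponential of minus the right-hand side. A union bound over codes gives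
\[
\mathbb P\big(\max\Psi_{\mathcal A}\ge N_0\big)\le C_2\,e^{-2^{m_0}/60}\sum_{\nu\ge0}e^{-2^{(\nu-2)/r}/60}\sum_{S_1,\dots,S_k\subset\mathcal T}\ \prod_\kappa\prod_{a\in S_\kappa}(j+2)^{-3}.
\]
The last sum equals $\prod_{a\in\mathcal T}(1+(j+2)^{-3})^k\le\exp(k\sum_{a\in\mathcal T}(j+2)^{-3})$. At most $(j+1)\log_2(10\Lambda_j)$ triples of $\mathcal T$ have first coordinate $j$, and $\sum_j(j+1)\log_2(10\Lambda_j)(j+2)^{-3}<\infty$. So the probability is at most $Ce^{-2^{m_0}/60}$ with $C$ independent of $m_0$, and \eqref{eq:goal} holds for large $m_0$. With Lemma~\ref{lem:reduce}, $\mathcal S\le2^{m_0r}+C+2^rN_0$ with probability at least $0.7$.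
\end{proof}

\subsection{Proof of Lemma~\ref{lem:encode}}

The set $\mathcal A$ is now fixed, and the only randomness is the sampling in Step~4.

\medskip\noindent\emph{Step 1: the maximizer.} Let $z$ maximize the continuous function $\Psi_{\mathcal A}$ on the compact set $B_s^+$, with $\Psi_{\mathcal A}(z)\ge N_0$. Put $\theta=Mz$,
\[
F=\{a\in\mathcal A:\theta_j>2^{l-1}\},\qquad\bar X_i=\sum_{a\in F}W_aM_{ji},\qquad N=\langle\bar X,z\rangle=\sum_{a\in F}W_a\theta_j\ge\Psi_{\mathcal A}(z)\ge N_0 .
\]
For $z'\in B_s^+$ we have $\Psi_{\mathcal A}(z)\ge\Psi_{\mathcal A}(z')\ge\sum_{a\in F}W_a(\theta_j(z')-2^{l-1})=\Psi_{\mathcal A}(z)+\langle\bar X,z'-z\rangle$. So $z$ maximizes $\langle\bar X,\cdot\rangle$ on $B_s^+$. Since $\bar X\ge0$ and $1<s<\infty$, this gives $N=\|\bar X\|_{s^*}$, and the equality case of H\"older's inequality gives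
\begin{equation}\label{eq:zform}
z_i=(\bar X_i/N)^\alpha .
\end{equation}
The definition \eqref{eq:code} imitates this formula, with $\bar X$ replaced by sample estimates and $N$ by a power of $2$. To keep track of which parts of $F$ matter, let $\pi(a,i)=W_aM_{ji}z_i$. This is a measure on $F\times\{\text{inputs}\}$ of total mass $N$, with marginals $\pi(a)=W_a\theta_j$ and $\pi(i)=\bar X_iz_i$. For sets we write $\pi(D)$, $\pi(R)$, $\pi(D\times R)$ for the corresponding sums.

\medskip\noindent\emph{Step 2: heavy pairs carry little mass.} A sample estimate of $\bar X_i$ is reliable from below only if no single term $W_aM_{ji}/\rho_a$ is comparable to $\bar X_i$. Call $(a,i)$ with $a\in F$ \emph{heavy} if $W_aM_{ji}>\delta\rho_a\bar X_i$, and \emph{light} otherwise. Let $\pi_{\mathrm{hv}}$ be the mass of the heavy pairs. We claim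
\begin{equation}\label{eq:heavy}
\pi_{\mathrm{hv}}\le2\varepsilon^{-1}\delta^{-1/s}N^{1/r^*}.
\end{equation}
For each $i$, $\sum_{a:\,(a,i)\text{ heavy}}\rho_a\le1/\delta$: if $\bar X_i>0$, sum the defining inequality over such $a$; if $\bar X_i=0$, all $W_aM_{ji}$ vanish and there is no heavy pair. With $\zeta_a=\sum_{i:\,(a,i)\text{ heavy}}z_i^s$ it follows that $\sum_a\rho_a\zeta_a\le\|z\|_s^s/\delta\le1/\delta$. Put $w_a=2^{(m+l)(r-1)}$, so that $W_a=2\cdot2^mw_a$ and $W_a/\Lambda_j=2\varepsilon^{-1}w_a\rho_a$. H\"older's inequality in $i$ with the row hypothesis, then H\"older's inequality in $a$ with $\rho_a\le1$, give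
\[
\pi_{\mathrm{hv}}\le\sum_{a\in F}\frac{W_a}{\Lambda_j}\zeta_a^{1/s}=\frac2\varepsilon\sum_{a\in F}w_a\rho_a^{1/s^*}(\rho_a\zeta_a)^{1/s}\le\frac2\varepsilon\delta^{-1/s}\|(w_a)_{a\in F}\|_{s^*}.
\]
Here the factor $1/\Lambda_j$ in the row hypothesis matches exactly the factor in the sampling rate. Since $s\le r$, we have $s^*\ge r^*$ and $\|w\|_{s^*}\le\|w\|_{r^*}$. Finally $w_a^{r^*}=2^{(m+l)r}=W_a2^{l-1}\le W_a\theta_j$ on $F$, so $\|w\|_{r^*}^{r^*}\le N$. This proves \eqref{eq:heavy}. As $r<\infty$, we get $\pi_{\mathrm{hv}}\le N/100$ once $N_0^{1/r}\ge200\,\varepsilon^{-1}\delta^{-1/s}$.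

For a diagonal $M$ and an $F$ with one triple per output, every pair of positive mass is heavy, because $\bar X_i=W_aM_{ii}$ and $\delta\rho_a<1$. Sampling is then useless, but \eqref{eq:heavy} reads $N\le CN^{1/r^*}$ and bounds $N$ directly.

\medskip\noindent\emph{Step 3: peeling.} Each $a\in F$ lies in exactly one group $\mathcal T_g(\theta)$, $g=(\lambda,d,m)$, with $\lambda\le0$ by \eqref{eq:theta} and $d\ge0$ because $2^{\lambda+1}>\theta_j>2^{l-1}$. Let $F_g=F\cap\mathcal T_g(\theta)$. For $a\in F_g$, inserting $l=\lambda+1-d$ gives $\pi(a)\le W_a2^{\lambda+1}=2^{r+1}2^{mr+\lambda r-d(r-1)}$. With \eqref{eq:nhat} and \eqref{eq:theta},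
\begin{multline}\label{eq:groupmass}
\sum_{g:\,F_g\ne\emptyset}\Gamma\tau_g(\theta)\max_{a\in F_g}\pi(a)\\
\le2^{r+1}\Gamma\sum_{m\ge0}2^{mr}e^{-2^m/4}\sum_{d\ge0}2^{-d(r-1)/2}\sum_{\lambda\le0}\big(2^{\lambda r}\hat n_\lambda(\theta)+2^{\lambda r/2}\big)\le C_3,
\end{multline}
with $C_3=C_3(r,s)$. This is where $\|M\|_{s\to r}\le1$ enters.

We want a part of $F$ that lies in groups far above the threshold and on which sampling recovers $\theta_j$. The second requirement is circular: $\theta_j$ is recovered if it is fed by inputs $i$ for which $\bar X_i$ is recovered, and $\bar X_i$ is recovered if it is fed by light pairs with triples that we have kept. So we remove triples and inputs alternately until both properties hold. Start with $F$ and the inputs with $z_i>0$, and apply the following rules one at a time as long as one applies: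
\begin{enumerate}
\item[(R1)] remove the input $i$ if $\sum\{\pi(a,i):a\text{ remaining},\ (a,i)\text{ light}\}<\frac14\pi(i)$;
\item[(R2)] remove the triple $a$ if $\sum\{\pi(a,i):i\text{ remaining}\}<\frac14\pi(a)$;
\item[(R3)] if $F_g$ has at least one and at most $\Gamma\tau_g(\theta)$ remaining elements, remove them all.
\end{enumerate}
The procedure ends, since everything is finite. Let $R,D,D'$ be the sets removed by (R1), (R2), (R3). Rule (R3) is used at most once per group, so $\pi(D')\le C_3$ by \eqref{eq:groupmass}. For $a\in D$, at least $\frac34\pi(a)$ comes from inputs removed before $a$. For $i\in R$, at least $\frac34\pi(i)$ comes from triples removed before $i$ or from heavy pairs. In each pair of $D\times R$ exactly one member is removed first, so each such pair is counted once when we add these bounds: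
\[
\tfrac34\big(\pi(D)+\pi(R)\big)\le\pi(D\times R)+\pi(D')+\pi_{\mathrm{hv}}\le\tfrac12\big(\pi(D)+\pi(R)\big)+C_3+\pi_{\mathrm{hv}},
\]
as $\pi(D\times R)\le\min(\pi(D),\pi(R))$. Hence $\pi(D)\le4C_3+4\pi_{\mathrm{hv}}$, and the remaining set $F^1$ of triples has $\pi(F^1)\ge N-5C_3-N/25\ge N/2$ once $N_0\ge11C_3$. This fixes $N_0$. Let $I^1$ be the remaining inputs. Since no rule applies any more,
\begin{enumerate}
\item[(P1)] for $i\in I^1$: $\ \sum_{a\in F^1,\,(a,i)\text{ light}}W_aM_{ji}\ge\frac14\bar X_i$;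
\item[(P2)] for $a\in F^1$: $\ \sum_{i\in I^1}M_{ji}z_i\ge\frac14\theta_j$;
\item[(P3)] for each $g$, the set $F^1_g=F^1\cap F_g$ is empty or has more than $\Gamma\tau_g(\theta)$ elements.
\end{enumerate}
The total gain available is measured by $\mathcal W=\sum_{a\in F^1}2^m$. Since $F^1\ne\emptyset$, $\mathcal W\ge2^{m_0}$. Since $l\le0$ and $\theta_j\le1$, we have $N/2\le\pi(F^1)\le2\sum_{F^1}2^{mr}\le2\mathcal W^r$. With the integer $\nu\ge0$ given by $2^\nu\le N<2^{\nu+1}$,
\begin{equation}\label{eq:W}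
\mathcal W\ge2^{m_0},\qquad\mathcal W\ge2^{(\nu-2)/r}.
\end{equation}

\medskip\noindent\emph{Step 4: sampling.} Let $S_1,\dots,S_k\subset F^1$ be independent random sets, each containing each $a\in F^1$ independently with probability $\rho_a$. Let $\sigma=(S_1,\dots,S_k,\nu)$, $z'=z^\sigma$, $\theta'=\theta^\sigma$ and $X_i^{\min}=\min_\kappa X_i^{(\kappa)}$.

\emph{Upper bound.} A single estimate has mean $\mathbb EX_i^{(\kappa)}\le\bar X_i$, but heavy pairs leave us no control of its higher moments. The minimum of $k$ copies has such control: for $\bar X_i>0$, Markov's inequality and independence give $\mathbb P(X_i^{\min}>t\bar X_i)\le\min(1,t^{-k})$, and $k\ge\alpha u+1$ gives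
\[
\mathbb E(X_i^{\min}/\bar X_i)^{\alpha u}\le1+\alpha u\int_1^\infty t^{\alpha u-1-k}dt\le1+\alpha u .
\]
By \eqref{eq:zform} and $N<2^{\nu+1}$ we have $(2^{-\nu}\bar X_i)^\alpha\le2^\alpha z_i$, so $\|z_i'\|_{L_u}\le C_1z_i$; if $\bar X_i=0$, then $z_i'=z_i=0$. Minkowski's inequality gives $\|\theta_j'\|_{L_u}\le C_1\theta_j$. Consequently $\mathbb P(\theta_j'>100C_1\theta_j)\le100^{-u}\le0.01$ when $\theta_j>0$, and by concavity of $t\mapsto\min(1,t)$,
\begin{equation}\label{eq:nhatstable}
\mathbb E\,\hat n_\lambda(\theta')\le\sum_j\min\big(1,C_1^u(\theta_j2^{-\lambda})^u\big)\le C_1^u\hat n_\lambda(\theta),\qquad\lambda\in\mathbb Z .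
\end{equation}

\emph{Lower bound.} Let $i\in I^1$. The light pairs contribute to $X_i^{(\kappa)}$ a sum of independent variables with mean $\mu\ge\frac14\bar X_i$ by (P1) and variance at most $\sum_{\text{light}}(W_aM_{ji})^2/\rho_a\le\delta\bar X_i\mu$. Since $\bar X_i/8\le\mu/2$, Chebyshev's inequality gives $\mathbb P(X_i^{(\kappa)}<\bar X_i/8)\le4\delta\bar X_i/\mu\le16\delta$, so $\mathbb P(X_i^{\min}<\bar X_i/8)\le16k\delta$. If $X_i^{\min}\ge\bar X_i/8$, then $z_i'\ge8^{-\alpha}z_i$ by $2^\nu\le N$ and \eqref{eq:zform}. Fix $a\in F^1$. The part of $\sum_{i\in I^1}M_{ji}z_i$ coming from inputs with $z_i'<8^{-\alpha}z_i$ has mean at most $16k\delta$ times the whole sum, so by Markov's inequality it exceeds half of the sum with probability at most $32k\delta=0.01$. Otherwise (P2) gives $\theta_j'\ge8^{-\alpha}\cdot\frac12\cdot\frac14\theta_j=8^{-\alpha-1}\theta_j$.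

Call $a\in F^1$ \emph{accurate} if $2^{-\Delta}\theta_j\le\theta_j'\le2^\Delta\theta_j$. By the choice of $\Delta$, each $a\in F^1$ is accurate with probability at least $0.98$.

\medskip\noindent\emph{Step 5: three events.} Let $V_1=\sum2^m$ over the triples of $F^1$ that are not accurate. Then $\mathbb EV_1\le0.02\,\mathcal W$.

If $a\in F^1_g$ with $g=(\lambda,d,m)$ is accurate, then $\mathrm{lev}(\theta_j')=\lambda+t$ with $|t|\le\Delta$, and $a\in\mathcal T_{g+t}(\theta')$, where $g+t:=(\lambda+t,d+t,m)\in\mathcal I$. Let $V_2=\sum2^m$ over accurate $a\in F^1$ whose group for $\theta'$ is not overpopulated. Such a group contains at most $\tau_{g+t}(\theta')$ elements of $\mathcal A\supset F^1$, so $V_2\le\sum_{g:\,F^1_g\ne\emptyset}2^m\sum_{|t|\le\Delta}\tau_{g+t}(\theta')$. By \eqref{eq:nhatstable} and $\hat n_{\lambda+t}(\theta)\le2^{u\Delta}\hat n_\lambda(\theta)$ from \eqref{eq:nhat},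
\[
\mathbb E\,\tau_{g+t}(\theta')\le e^{-2^m/4}2^{(d+\Delta)(r-1)/2}\big(C_1^u2^{u\Delta}\hat n_\lambda(\theta)+2^{\Delta r/2}2^{-\lambda r/2}\big)\le C_1^u2^{\Delta(u+r)}\tau_g(\theta).
\]
By the definition of $\Gamma$ and (P3), $\mathbb EV_2\le\sum_g2^m\frac1{50}\Gamma\tau_g(\theta)\le\frac1{50}\sum_g2^m|F^1_g|=0.02\,\mathcal W$, with sums over $g$ with $F^1_g\ne\emptyset$.

Finally $\mathbb E\,\mathrm{cost}(\sigma)=3k\sum_{a\in F^1}\rho_a\Lambda_j=3k\varepsilon\mathcal W=\mathcal W/300$.

By Markov's inequality each of $V_1$, $V_2$, $\mathrm{cost}(\sigma)$ exceeds five times the bound for its mean with probability at most $\frac15$. So there is a choice of $S_1,\dots,S_k$ with $V_1\le0.1\,\mathcal W$, $V_2\le0.1\,\mathcal W$ and $\mathrm{cost}(\sigma)\le\mathcal W/60$. Every triple of $F^1$ not counted in $V_1$ or $V_2$ is an element of $\mathcal A$ in an overpopulated group for $\theta'$, so $\mathcal G_{\mathcal A}(\theta')\ge0.8\,\mathcal W$. Then $\frac1{16}\mathcal G_{\mathcal A}(\theta')\ge3\cdot\mathcal W/60$,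 and \eqref{eq:W} gives \eqref{eq:encode}. \qed

\section{The upper bound in Theorem~\ref{thm:finite}}\label{sec:upper}

Let $T=A\circ A$. We write $\mathcal S_1=\mathcal S(T;p/2,q/2)$, whose inputs are the columns of $A$, and $\mathcal S_2=\mathcal S(T^T;q^*/2,p^*/2)$, whose inputs are the rows of $A$. Recall $\|T\|_{p/2\to q/2}=D_1^2$ and $\|T^T\|_{q^*/2\to p^*/2}=D_2^2$.

\medskip\noindent\emph{The case $1\le q<p\le\infty$.} Here $q/2<p/2$ and $p^*/2<q^*/2$. Proposition~\ref{prop:A} gives $\mathbb E\,\mathcal S_1\le CD_1^q$ and $\mathbb E\,\mathcal S_2\le CD_2^{p^*}$, and Lemmas~\ref{lem:compare} and \ref{lem:half} give $\mathbb E\|G_A\|\le C(D_1+D_2)$.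

\medskip
Now let $1<p\le q<\infty$. By transposition we may exclude $2<p\le q$. If $A\ne0$, then $D_1>0$, and by homogeneity we may assume $D_1+D_2+L=\min(\frac12,c_1)$; we must show $\mathbb E\|G_A\|\le C$. Relabeling rows and columns changes neither $D_1,D_2,L$ nor the laws of $\|G_A\|,\mathcal S_1,\mathcal S_2$.

If $p\le2\le q$, order the rows so that $\max_j|a_{ij}|$ is nonincreasing in $i$, and the columns so that $\max_i|a_{ij}|$ is nonincreasing in $j$. Choose an entry of largest modulus in each of the first $i$ rows. The corresponding Gaussian variables are independent, so \eqref{eq:max} gives $L\ge c_1\sqrt{\ln(i+1)}\max_j|a_{ij}|$. The same argument applies to the first $j$ columns. As $L\le c_1$,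
\begin{equation}\label{eq:rowcol}
\max_j|a_{ij}|\le\frac1{\sqrt{\ln(i+1)}},\qquad\max_i|a_{ij}|\le\frac1{\sqrt{\ln(j+1)}}.
\end{equation}

\medskip\noindent\emph{The case $p\le2\le q$, $(p,q)\ne(2,2)$.} For $\mathcal S_1$ we have $\frac12<s=p/2\le1\le r=q/2<\infty$ and $(s,r)\ne(1,1)$. For the input $j$, $\|Te_j\|_r\le D_1^2\le1$, and $\beta_q((|a_{ij}|)_i)=\max_i|a_{ij}|$ since $2r=q\ge2$. For $\mathcal S_2$ we have $\frac12<s=q^*/2\le1\le r=p^*/2<\infty$ and $(s,r)\ne(1,1)$. For the input $i$, $\|T^Te_i\|_r\le D_2^2\le1$, and $\beta_{p^*}((|a_{ij}|)_j)=\max_j|a_{ij}|$ since $2r=p^*\ge2$. By \eqref{eq:rowcol}, Proposition~\ref{prop:B} applies to both, and Lemmas~\ref{lem:compare} and \ref{lem:half} give $\mathbb E\|G_A\|\le C$.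

\medskip\noindent\emph{The case $1<p\le q<2$.} Order the columns so that $b_j\le L/\sqrt{\ln(j+1)}$. For $\mathcal S_1$ we have $\frac12<s=p/2\le r=q/2<1$, $\|Te_j\|_r\le D_1^2\le1$ and $\beta_q((|a_{ij}|)_i)=b_j\le1/\sqrt{\ln(j+1)}$, so Proposition~\ref{prop:B} applies. For $\mathcal S_2$ we have $1<s=q^*/2\le r=p^*/2<\infty$ and $\|T^T\|_{s\to r}=D_2^2\le1$. The outputs are the columns $j$ of $A$, and $s^*=q/(2-q)$, so $\|(a_{ij}^2)_i\|_{s^*}=b_j^2$. Since $j+2\le(j+1)^2$ and $L\le\frac12$, we get $b_j^2\le2L^2/\ln(j+2)\le1/\Lambda_j$, and Proposition~\ref{prop:C} applies. Lemmas~\ref{lem:compare} and \ref{lem:half} again give $\mathbb E\|G_A\|\le C$.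

\medskip\noindent\emph{The case $p=q=2$.} Lata{\l}a, van Handel and Youssef \cite{LvHY} proved the following. There is a universal constant $C$ such that, if $X$ is a finite symmetric matrix with $X_{ij}=b_{ij}g_{ij}$ and $(g_{ij})_{i\ge j}$ independent standard Gaussian variables, then
\[
\mathbb E\|X\|_{2\to2}\le C\,\mathbb E\max_i\Big(\sum_jX_{ij}^2\Big)^{1/2}.
\]
Apply this to $X=\begin{pmatrix}0&G_A\\G_A^T&0\end{pmatrix}$. Its norm is $\|G_A\|_{2\to2}$, and its rows are, up to zeros, the rows and the columns of $G_A$. Let $Y_i$ be the Euclidean norm of the $i$-th row of $G_A$. We have $\|(a_{ij})_j\|_2\le D_2\le1$ by the choice $y=e_i$, and $\beta_2((|a_{ij}|)_j)\le1/\sqrt{\ln(i+1)}$ by \eqref{eq:rowcol}. Lemma~\ref{lem:column} with $\varrho=2$ and $\xi_j=|g_{ij}|$ gives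
\[
\mathbb E\max_iY_i\le\Big(\mathbb E\max_iY_i^2\Big)^{1/2}\le\Big(C'+\sum_iC'(i+1)^{-2}\Big)^{1/2}\le C .
\]
The columns satisfy the same bound, with $\|(a_{ij})_i\|_2\le D_1\le1$ and the second part of \eqref{eq:rowcol}. Hence $\mathbb E\|G_A\|\le C$.

\medskip
This completes the proof of Theorem~\ref{thm:finite}, and with Section~\ref{sec:lower} that of Theorem~\ref{thm:infinite}. \qed

\section{Consequences}\label{sec:cons}

We write $\asymp$ for equality up to factors depending only on $p,q$. The case distinction in $L$ disappears if one uses the norms of the rows and columns of $G_A$.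

\begin{corollary}\label{cor:single}
For $1<p,q<\infty$ and finite $A$,
\[
\mathbb E\|G_A\|_{p\to q}\asymp\sup_{x\in B_p}\mathbb E\|G_Ax\|_q+\sup_{y\in B_{q^*}}\mathbb E\|G_A^Ty\|_{p^*}+\mathbb E\max_j\|G_Ae_j\|_q+\mathbb E\max_i\|G_A^Te_i\|_{p^*},
\]
and for $1\le q<p\le\infty$ the last two terms may be omitted.
\end{corollary}

\begin{proof}
Each term on the right is at most $\mathbb E\|G_A\|$. By \eqref{eq:jensen} and its transpose, the first two terms are at least $\sqrt{2/\pi}\,D_1$ and $\sqrt{2/\pi}\,D_2$. If $p\le2\le q$, then $L\le\mathbb E\max_j\|G_Ae_j\|_q$, since an entry is bounded by the norm of its column. If $p\le q<2$ or $2<p\le q$, Proposition~\ref{prop:lower} bounds $c_1L$ by the third or the fourth term. If $q<p$, then $L=0$. Apply Theorem~\ref{thm:finite}.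
\end{proof}

\begin{corollary}\label{cor:tails}
Let $1<p,q<\infty$ and let $A$ be infinite. If $D_1+D_2+L<\infty$, then $\mathbb E\|G_A\|_{p\to q}\asymp D_1+D_2+L$ and
\[
\mathbb P\big(\|G_A\|>\mathbb E\|G_A\|+t\sigma\big)\le e^{-t^2/2}\quad(t\ge0),\qquad\sigma=\sup_{x\in B_p,\,y\in B_{q^*}}\Big(\sum_{i,j}a_{ij}^2x_j^2y_i^2\Big)^{1/2},
\]
and $\sigma\le\sqrt{\pi/2}\,\mathbb E\|G_A\|$. If $D_1+D_2+L=\infty$, then $G_A$ is almost surely unbounded.
\end{corollary}

\begin{proof}
Let $G_n=(G_A)_n$. The first claim follows from Theorem~\ref{thm:finite}, Lemma~\ref{lem:trunc} and monotone convergence. As a function of the $g_{ij}$, $\|G_n\|$ is a supremum of linear forms $X_{x,y}$ whose coefficient vectors have Euclidean norm at most $\sigma$, so it is $\sigma$-Lipschitz. Gaussian concentration and $\mathbb E\|G_n\|\le\mathbb E\|G_A\|$ give $\mathbb P(\|G_n\|>\mathbb E\|G_A\|+t\sigma)\le e^{-t^2/2}$, and these events increase to the one in the statement. For finitely supported $x\in B_p$, $y\in B_{q^*}$ we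 have $\mathbb E\|G_A\|\ge\mathbb E|X_{x,y}|=\sqrt{2/\pi}\,(\sum a_{ij}^2x_j^2y_i^2)^{1/2}$, and such pairs suffice to compute $\sigma$ by monotone convergence. Finally, changing finitely many $g_{ij}$ does not affect the event $\{\sup_n\|G_n\|<\infty\}$, so by Kolmogorov's zero--one law its probability is $0$ or $1$. If $D_1+D_2+L=\infty$, it is not $1$ by the proof of Theorem~\ref{thm:infinite}.
\end{proof}

\begin{corollary}\label{cor:subg}
Let $(p,q)$ be as in Theorem~\ref{thm:finite}, let $A$ be finite, and let $\xi_{ij}$ be independent centered variables with $\mathbb P(|\xi_{ij}|>t)\le2e^{-t^2/K^2}$ for $t\ge0$. Then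
\[
\mathbb E\|(a_{ij}\xi_{ij})\|_{p\to q}\le C_{p,q}\,K\,(D_1+D_2+L).
\]
\end{corollary}

\begin{proof}
Let $\varepsilon_{ij}$ be independent symmetric signs, independent of everything else, and let $\xi'$ be an independent copy of $\xi$. Jensen's inequality, the symmetry of $\xi_{ij}-\xi_{ij}'$ and the triangle inequality give
\[
\mathbb E\|(a_{ij}\xi_{ij})\|\le\mathbb E\|(a_{ij}(\xi_{ij}-\xi'_{ij}))\|=\mathbb E\|(a_{ij}\varepsilon_{ij}(\xi_{ij}-\xi'_{ij}))\|\le2\,\mathbb E\|(a_{ij}\varepsilon_{ij}|\xi_{ij}|)\| .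
\]
By Lemma~\ref{lem:couple} applied to $|\xi_{ij}|/K$ we may assume $|\xi_{ij}|\le CK(1+|g_{ij}|)$. The function $(t_{ij})\mapsto\mathbb E_\varepsilon\|(a_{ij}\varepsilon_{ij}t_{ij})\|$ is convex and invariant under sign changes, so on a box $|t_{ij}|\le T_{ij}$ it is maximal at $(T_{ij})$; this is the contraction principle. Therefore the right-hand side is at most
\[
2CK\big(\mathbb E\|(a_{ij}\varepsilon_{ij})\|+\mathbb E\|(a_{ij}\varepsilon_{ij}|g_{ij}|)\|\big).
\]
The second term equals $\mathbb E\|G_A\|$. Jensen's inequality with respect to the $|g_{ij}|$ shows that it is at least $\sqrt{2/\pi}$ times the first. Apply Theorem~\ref{thm:finite}.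
\end{proof}

\begin{thebibliography}{9}

\bibitem{APSS}
Rados{\l}aw Adamczak, Joscha Prochno, Marta Strzelecka, Micha{\l} Strzelecki,
\emph{Norms of structured random matrices}, arXiv:2112.14413 (2021).

\bibitem{LvHY}
Lata{\l}a, van Handel, Youssef,
\emph{The dimension-free structure of nonhomogeneous random matrices}, Invent. Math. 214 (2018).

\end{thebibliography}
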